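# Exceptional hypersurfaces in a Subspace Theorem with polynomials of higher degree: their degree must grow like $1/\delta$

## 1. Absolute values, heights, conjugate products, and the degree bound $A_2$

Fix an algebraic closure $\overline{\mathbb Q}$ of $\mathbb Q$. Let $K\subset\overline{\mathbb Q}$ be a number field and $G_K=\mathrm{Gal}(\overline{\mathbb Q}/K)$.

**Definition (absolute values).** For a place $v$ of $K$ above $p$ (a prime, or $\infty$ with $\mathbb Q_\infty=\mathbb R$) put $\varepsilon_v=[K_v:\mathbb Q_p]/[K:\mathbb Q]$. We normalize $|\cdot|_v$ so that it extends the $\varepsilon_v$-th power of the standard absolute value of $\mathbb Q$ at $p$. Then $\sum_{v\mid p}\varepsilon_v=1$ and the product formula holds. For each $v$ we fix an extension of $|\cdot|_v$ to $\overline{\mathbb Q}$, written the same way. Thus $|\cdot|_v=|\cdot|_w^{\varepsilon_v}$ on $\overline{\mathbb Q}$, where $w$ extends a standard absolute value.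

*Example.* For $K=\mathbb Q(i)$ there are two places above $5=(2+i)(2-i)$, each with $\varepsilon_v=\frac12$, so $|5|_v=5^{-1/2}$ for both. The complex place has $\varepsilon_v=1$ and $|5|_v=5$. The product is $1$.

**Definition (heights).** For $\mathbf x\in K^{N+1}\setminus\{0\}$ put $\|\mathbf x\|_v=\max_i|x_i|_v$ and $h(\mathbf x)=\sum_v\log\|\mathbf x\|_v$. This does not depend on the field containing the coordinates, nor on scaling, so it gives a height $h$ on $\mathbb P^N(\overline{\mathbb Q})$. For $\gamma\in\overline{\mathbb Q}$ write $h(\gamma)=h(1:\gamma)$; then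
$$h(\gamma)=\sum_v\frac1{[K(\gamma):K]}\sum_{\gamma'}\log^+|\gamma'|_v ,$$
the inner sum being over the conjugates $\gamma'$ of $\gamma$ over $K$.

*Example.* $h(1:p)=\log p$. If $\xi$ is a root of $T^2-T+p$ with $p$ prime, then $\xi$ is an algebraic integer, so only the archimedean place counts. Both complex roots have absolute value $\sqrt p$, so $h(\xi)=\frac12\big(\frac12\log p+\frac12\log p\big)=\frac12\log p$.

**Definition (heights of forms and varieties).** For a polynomial $f$, $K(f)$ is the field generated over $K$ by its coefficients, and $h(1,f)$ is the height of the vector consisting of $1$ and the coefficients of $f$. For a projective variety $X$, $h(X)$ is the height of its Chow form.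

*Example.* $h(1,X^2-3XY+7Y^2)=\log7$. The Chow form of $\mathbb P^n$ is the determinant of the $n+1$ generic linear forms; its coefficients are $\pm1$, so $h(\mathbb P^n)=0$.

**Definition (conjugate product).** Let $S$ be a finite set of places of $K$, and for $v\in S$ let $f_0^{(v)},\dots,f_n^{(v)}$ be non-constant forms. We study, for $x\in\mathbb P^N(\overline{\mathbb Q})$, the inequality
$$\log\Big(\prod_{v\in S}\prod_{i=0}^n\max_{\sigma\in G_K}\frac{|f_i^{(v)}(\sigma(x))|_v^{1/\deg f_i^{(v)}}}{\|\sigma(x)\|_v}\Big)\le-(n+1+\delta)h(x).\tag{1}$$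
Each factor is unchanged when the coordinates are rescaled. Note the maximum: a factor is small only if *all* conjugates of $x$ over $K$ make $f_i^{(v)}$ small.

*Example.* Take $n=N=1$, $K=\mathbb Q$, $S=\{p\}$, $f_0=Y^2$, $f_1=X^2-XY$ and $x=(\xi:1)$ with $\xi^2-\xi+p=0$. For both conjugates $f_1(\xi,1)=-p$ and $\|(\xi,1)\|_p=1$, while $f_0=1$. The left side of (1) is $-\frac12\log p=-h(x)$. So (1) fails: we reach the multiple $1$ of $h(x)$ and need $2+\delta$.

**Data.** Let $0<\delta\le1$, let $S$ be a non-empty finite set of places of $K$ of cardinality $s$, let $X\subset\mathbb P^N$ be a projective subvariety over $K$ of dimension $n\ge1$ and degree $d$, and for $v\in S$ let $f_0^{(v)},\dots,f_n^{(v)}\in\overline{\mathbb Q}[x_0,\dots,x_N]$ be non-constant and homogeneous. Put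
$$C=\max[K(f_i^{(v)}):K],\qquad \Delta=\mathrm{lcm}(\deg f_i^{(v)}),\qquad H=\log(2N)+h(X)+\max h(1,f_i^{(v)}),$$
over all $v\in S$, $0\le i\le n$, and
$$A_1=(20n\delta^{-1})^{(n+1)s}\exp\big(2^{12n+16}n^{4n}\delta^{-2n}d^{2n+2}\Delta^{n(2n+2)}\big)\log(4C)\log\log(4C),$$
$$A_2=(8n+6)(n+2)^2d\Delta^{n+1}\delta^{-1},$$
$$A_3=\exp\big(2^{6n+20}n^{2n+3}\delta^{-n-1}d^{n+2}\Delta^{n(n+2)}\log(2Cs)\big).$$
In the example above $s=C=d=1$, $\Delta=2$, $H=\log2$.

**Known theorem** (Jan-Hendrik Evertse, Roberto G. Ferretti, "A generalization of the Subspace Theorem with polynomials of higher degree", arXiv:math/0408381 (2004)). Assume $X(\overline{\mathbb Q})\cap\{f_0^{(v)}=\dots=f_n^{(v)}=0\}=\emptyset$ for every $v\in S$. Then there are homogeneous $G_1,\dots,G_u\in K[x_0,\dots,x_N]$, none vanishing identically on $X$, with $u\le A_1$ and $\deg G_i\le A_2$, such that all $x\in X(\overline{\mathbb Q})$ with (1) and $h(x)\ge A_3H$ lie in $\bigcup_{i=1}^u(X\cap\{G_i=0\})$.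

The number of hypersurfaces may well depend on $\delta$. But must their *degree*? The authors write: "we do not know whether the dependence of $A_2$ on $\delta$ is needed."

**Problem.** Is there a function $B(n,d,\Delta)$, independent of $\delta$, such that the known theorem remains true with $A_2$ replaced by $B(n,d,\Delta)$, where $A_1,A_3$ may be replaced by any finite $A_1',A_3'$ depending only on $n,\delta,d,\Delta,s,C$?

Observe what $A_1',A_3'$ may *not* depend on: the field $K$ and the set $S$ beyond its cardinality. For $X=\mathbb P^1$ the problem is concrete: a non-zero form over $K$ vanishing at $x$ has degree at least $[K(x):K]$, so we ask whether solutions of large height can have large degree over $K$.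

The answer is that no such $B$ exists.

**Theorem 1.** Let $n\ge1$, $\Delta\ge2$ even, $0<\delta\le1$, $(n,\delta)\ne(1,1)$, and let $D$ be the even integer with $\frac{n+1}\delta\le D<\frac{n+1}\delta+2$ (so $D\ge4$ and $D\ge n+1$). There are constants $R_0,H_0$, an integer $s\ge1$ and infinitely many data $(K,S,(f_i^{(v)}),x)$ with $X=\mathbb P^n=\mathbb P^N$ such that $[K:\mathbb Q]\le R_0$, $|S|=s$, the $f_i^{(v)}$ $(0\le i\le n)$ have degree $\Delta$ and integer coefficients (so $C=1$) and no common zero in $\mathbb P^n(\overline{\mathbb Q})$ for each $v\in S$, $H\le H_0$, and $x\in\mathbb P^n(\overline{\mathbb Q})$ satisfies (1). Here $h(x)$ is unbounded along the sequence, and every non-zero form $G\in K[x_0,\dots,x_n]$ vanishing at $x$ has degree $\ge D-n+1\ \big(\ge\frac{n+1}\delta-n+1\big)$.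

**Corollary 1.** No function $B(n,d,\Delta)$ as in the Problem exists. For every $n\ge 1$ and every even $\Delta$ it already fails for $X=\mathbb P^n$, $d=1$; and $B(n,2^n,1)$ does not exist either.

**Theorem 2.** Let $X=\mathbb P^1=\mathbb P^N$. There is $A=A(\delta,\Delta,s,C)$ such that every $x$ satisfying (1), in the situation of the Known theorem, with $h(x)\ge AH$ has $[K(x):K]\le\Delta+\frac{2\Delta-2}\delta$; if $\Delta=2$, then even $[K(x):K]\le2+2\lfloor1/\delta\rfloor$. Hence (with $A_1'=A_1A_2$, $A_3'=\max(A_3,A)$) the Known theorem holds for $X=\mathbb P^1$ with $A_2$ replaced by these numbers. Consequently, for $X=\mathbb P^1$, $\Delta=2$, $0<\delta<1$, the least integer $B^*(\delta)$ that can replace $A_2$ (with some $A_1',A_3'$ depending on $\delta,s,C$) satisfies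
$$B^*(\delta)=2+2\lfloor1/\delta\rfloor\ \text{ if }1/\delta\notin\mathbb Z,\qquad\tfrac2\delta\le B^*(\delta)\le\tfrac2\delta+2\ \text{ if }1/\delta\in\mathbb Z.$$

Since $A_2$ is linear in $\delta^{-1}$ and Theorem 1 gives the lower bound $\frac{n+1}\delta-n+1$ for even $\Delta$, the order $\delta^{-1}$ is optimal. Two things are left undecided here: $B^*(\delta)$ for $1/\delta\in\mathbb Z$, and odd $\Delta\ge3$ for $X=\mathbb P^n$.

## 2. Quadratic points from $Q(T)=p$, and what breaks for four conjugates

We begin with $n=1$, $\Delta=2$ and ask for solutions of degree $2$ over $K$. This can be done by hand.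

**Degree 2.** Let $M\ge7$, let $a_1,\dots,a_M$ be distinct integers and $Q(T)=\prod_k(T-a_k)$. Let $p$ be a large prime and consider the roots of $Q(T)=p$.

*Size at infinity.* A complex root $\xi$ has $\prod_k|\xi-a_k|=p$, and the $|\xi-a_k|$ differ by bounded amounts, so $|\xi|=p^{1/M}+O(1)$. As $\xi$ is an algebraic integer, $h(\xi)=\frac1M\log p+O(1)$.

*Size at $p$.* Modulo $p$ the polynomial $Q(T)-p$ is $\prod_k(T-a_k)$ with distinct roots, so by Hensel's lemma all its roots lie in $\mathbb Z_p$, exactly one congruent to each $a_k$. For the root congruent to $a_k$, $|\xi-a_l|_p=1$ for $l\ne k$, hence $|\xi-a_k|_p=1/p$.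

*The point.* For $p$ above all local maxima of $Q$ on $\mathbb R$, the equation $Q(T)=p$ has at most two real solutions. So there is a non-real root $\xi_1$; put $\xi_2=\overline{\xi_1}$ and $K=\mathbb Q(\xi_1+\xi_2,\xi_1\xi_2)$. This is a real field of degree at most $\binom M2$, and $\xi_1$ has degree $2$ over it, with conjugates $\xi_1,\xi_2$. Let $S$ be the set of all places of $K$ above $p$. At $v\in S$ the two conjugates are congruent to distinct $a_k,a_l$. Put $f_0^{(v)}=Y^2$ and $f_1^{(v)}=(X-a_kY)(X-a_lY)$. Then $|f_1^{(v)}(\xi_i,1)|_v=p^{-\varepsilon_v}$ for $i=1,2$, and the left side of (1) is $-\frac12\sum_{v\mid p}\varepsilon_v\log p=-\frac12\log p$, while $h(\xi_1)=\frac1M\log p+O(1)$. The multiple of the height is about $M/2\ge3.5>2+\delta$. So (1) holds for large $p$. The forms come from a finite list, so $H$ is bounded; $[K:\mathbb Q]$ is bounded; by the pigeonhole principle $s$ may be taken constant.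

The lesson: let $K$ move, with bounded degree, and use all places above one large prime $p$.

**Degree 4: the same recipe gives nothing.** Take four roots $\xi_1,\dots,\xi_4$ of $Q(T)=p$, conjugate over some $K$. At a place above $p$ they are congruent to four *different* $a_k$. A quadratic form from a fixed finite list is non-zero modulo $p$ for $p$ large and has at most two zeros modulo $p$, so at two or more of the conjugates its value is a $p$-adic unit. The maximum over $\sigma$ in (1) is then $1$, and nothing is gained. With quadratic forms and $D=2m$ conjugates we need the conjugates to fall, at most places above $p$, into *two tight clusters*.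

**A limit on clusters.** The discriminant bounds how tight these can be. On $(\mathbb P^1)^D$, with coordinates $\omega_i$, consider
$$\mathrm{Disc}=\prod_{i<j}(\omega_i-\omega_j)^2 ,$$
of degree $g=2(D-1)$ in each $\omega_i$. At a point with $m$ coordinates equal to $a$ and $m$ equal to $b\ne a$, the vanishing factors are those inside each half, so the multiplicity is $2\cdot2\binom m2=2m(m-1)$. Put
$$\rho_0=\frac{m(m-1)}{2m-1};\qquad\text{then } 2m(m-1)=\rho_0\,g .$$

## 3. From points to curves in $(\mathbb P^1)^D$

Here is the geometric form of the degree-2 construction. The pairs $(\xi_1,\xi_2)$ lie on the curve $\frac{Q(\omega_1)-Q(\omega_2)}{\omega_1-\omega_2}=0$ in $(\mathbb P^1)^2$. It passes through the $M(M-1)$ points $(a_k,a_l)$, $k\ne l$, and has degree $M-1$ in each variable; we specialized the function $t=Q(\omega_1)=Q(\omega_2)$, which vanishes at all those points, to $t=p$. The quotient (number of points)/(degree) is $M$, and half of it was our multiple of the height.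

So for general $D=2m$ we look for a curve $\tilde B$ with an action of the symmetric group $S_D$ and functions $\xi_1,\dots,\xi_D$ of degree $h_0$ on it, permuted by $S_D$, which passes, as often as possible compared with $h_0$, through points having two clusters of $m$ equal coordinates. Let $\kappa_b$ be the order of contact with such a point at $b\in\tilde B$. We shall see in Section 6 that Theorem 1 follows from
$$\sum_b\kappa_b>4\Big(1+\frac\delta{n+1}\Big)h_0 .$$
If the $\xi_i$ are distinct, pulling $\mathrm{Disc}$ back to $\tilde B$ gives $\rho_0g\sum_b\kappa_b\le gDh_0$, i.e. $\sum_b\kappa_b\le\frac D{\rho_0}h_0$. Now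
$$\frac D{\rho_0}=\frac{2(2m-1)}{m-1}=4\Big(1+\frac1{D-2}\Big),$$
and for the $D$ of Theorem 1 we have $D-2<\frac{n+1}\delta$. So there is just enough room, *provided the discriminant is the only serious obstruction*.

How can one produce such a curve without equations for it? Any form $G$ of degree $g$ with multiplicity $\ge y$ at the chosen points obstructs in the same way: $y\sum\kappa_b\le gDh_0$ unless $G$ vanishes on the curve. The duality theorem of Boucksom, Demailly, Păun and Peternell says, roughly, that curves exist as soon as no form obstructs. So the plan is: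

1. prove that no form beats the discriminant: $y/g\le\rho_0$ up to an arbitrarily small error (Section 4);
2. deduce an $S_D$-stable curve by duality, working on a quotient by $S_D$ (Section 5);
3. specialize the curve at primes $p$ and pass from $\mathbb P^1$ to $\mathbb P^n$ by symmetric functions (Section 6).

## 4. Multiplicities of forms on $(\mathbb P^1)^D$

Let $k$ be algebraically closed of characteristic $0$, $D=2m\ge4$, $V=(\mathbb P^1)^D$ with affine coordinates $\omega_i=x_i/y_i$, $P_i=(x_i,y_i)$. A **form of degree $g$** is a polynomial of degree $\le g$ in each $\omega_i$, or equivalently (multiply by $\prod y_i^g$) a polynomial in the $x_i,y_i$ homogeneous of degree $g$ in every pair $P_i$. The group $S_D$ acts by $\pi\cdot(\omega_i)_i=(\omega_{\pi^{-1}(i)})_i$, and $SL_2=SL_2(k)$ acts diagonally. For $|I|=m$ put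
$$Z_I=\{\omega_i=\omega_{i'}\ (i,i'\in I),\ \omega_j=\omega_{j'}\ (j,j'\notin I)\},$$
a surface isomorphic to $(\mathbb P^1)^2$. For subvarieties like this, given by equality of coordinates, the order of $G$ along $Z$ is computed by expanding $G$ in normal coordinates: it is the least total degree of a term with non-zero coefficient. In particular the multiplicity at every point of $Z$ is at least the order along $Z$.

*Example.* $\mathrm{Disc}$ is a form of degree $2(D-1)$, invariant under $S_D$ and, being $\prod(x_iy_j-x_jy_i)^2$, under $SL_2$. Its order along $\{\omega_i=\omega_{i'}:i,i'\in J\}$, $|J|=j$, is $2\binom j2=\binom j2\frac g{D-1}$; along $Z_I$ it is $2m(m-1)=\rho_0g$. So the next three lemmas hold with equality for $\mathrm{Disc}$.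

**Lemma 1.** Let $G\ne0$ be an $S_D$-invariant form of degree $g$, and $m_j$ its order along $\{\omega_i=\omega_{i'}:i,i'\in J\}$, $|J|=j$. Then $m_j\le\binom j2\frac g{D-1}$ for $1\le j\le D-1$.

*Proof.* By invariance $m_j$ depends only on $j$, and $m_1=0$. The aim is to compare $m_j$ with $m_{j-1}$: let $j-1$ coordinates come together and let the cluster travel across the other points.

**Step 1: the leading coefficient.** Let $2\le j\le D-1$, $|J|=j-1$, $\mu=m_{j-1}$, $\omega'=(\omega_k)_{k\notin J}$. Fix $i_0\in J$ and write $G=\sum_\vartheta c_\vartheta(\omega_{i_0},\omega')\prod_{i\ne i_0}(\omega_i-\omega_{i_0})^{\vartheta_i}$; the minimum of $|\vartheta|$ over $c_\vartheta\ne0$ is $\mu$. Substituting $\omega_i=z+\epsilon u_i$ gives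
$$G(z+\epsilon u_i\,(i\in J);\omega')=\epsilon^\mu L(z,u,\omega')+O(\epsilon^{\mu+1}),\qquad L=\sum_{|\vartheta|=\mu}c_\vartheta(z,\omega')\prod_{i\neq i_0}(u_i-u_{i_0})^{\vartheta_i}.$$
So $L\ne0$, and $L$ is homogeneous of degree $\mu$ in $u$.

**Step 2: $\deg_zL\le(j-1)g-2\mu$.** We look at $z=\infty$. The function $G^*(\omega_J;\omega')=\prod_{i\in J}\omega_i^g\,G((1/\omega_i)_{i\in J};\omega')$ is a polynomial. Since $1/(z+\epsilon u_i)=1/z+\epsilon(-u_i/z^2+O(\epsilon))$, the coefficient of $\epsilon^\mu$ in $G^*(z+\epsilon u;\omega')$ is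
$$z^{(j-1)g}L(1/z,-u/z^2,\omega')=(-1)^\mu z^{(j-1)g-2\mu}L(1/z,u,\omega').$$
It is a polynomial in $z$, which is the claim.

**Step 3: for $k\notin J$, $L$ vanishes at $z=\omega_k$ to order $\ge m_j-\mu$.** Write $G(\omega_k+\eta+\epsilon u;\omega')=\sum_{a,q}\epsilon^a\eta^qL_{a,q}(u,\omega')$. Put $\eta=\epsilon\tau$: then the $j$ coordinates with index in $J\cup\{k\}$ are $\omega_k+\epsilon(\tau+u_i)$ and $\omega_k$, so the expression has $\epsilon$-order at least $m_j$. Thus $\sum_{a+q=N}\tau^qL_{a,q}=0$ identically in $\tau$ for $N<m_j$, i.e. $L_{a,q}=0$ whenever $a+q<m_j$. For $a=\mu$ we have $L(\omega_k+\eta,u,\omega')=\sum_q\eta^qL_{\mu,q}$, which starts with $q\ge m_j-\mu$.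

**Step 4: counting zeros.** For generic $u,\omega'$ the polynomial $L(\cdot,u,\omega')\ne0$ has the $D-j+1$ distinct zeros $\omega_k$, $k\notin J$, each of order $\ge m_j-\mu$. So $(D-j+1)(m_j-m_{j-1})\le(j-1)g-2m_{j-1}$, that is,
$$(D-j+1)m_j\le(j-1)g+(D-j-1)m_{j-1}.$$
As $D-j-1\ge0$, we may insert the inductive bound $m_{j-1}\le\frac{(j-1)(j-2)}2\frac g{D-1}$:
$$(D-j+1)m_j\le\frac{(j-1)g}{2(D-1)}\big[2(D-1)+(D-j-1)(j-2)\big]=\frac{(j-1)g}{2(D-1)}\,j(D-j+1),$$
because both $2(D-1)+(D-j-1)(j-2)$ and $j(D-j+1)$ equal $jD-j^2+j$. $\square$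

**Lemma 2.** If $G\ne0$ is an $S_D$- and $SL_2$-invariant form of degree $g$ with order $\ge y$ along some $Z_I$, then $y\le\rho_0g$.

*Proof.* The purpose is to compute the multiplicity of $G$ at the point $(0^I,\infty^{I^c})\in Z_I$, which is $\ge y$: a torus lets us trade the cluster at $\infty$ for a second cluster at $0$. Invariance under $\mathrm{diag}(\lambda,\lambda^{-1})$ reads $\prod_i(\lambda^{-1}y_i)^gG(\lambda^2\omega)=\prod_iy_i^gG(\omega)$, so with $c=\lambda^2$
$$G(c\,\omega)=c^{Dg/2}G(\omega)=c^{mg}G(\omega).$$
Near the point use $u_i=\omega_i$ $(i\in I)$ and $s_j=1/\omega_j$ $(j\notin I)$; there the form is $\prod_{j\notin I}s_j^g\,G(u;1/s)$. Scaling all local coordinates by $\epsilon$ and using the homogeneity with $c=\epsilon^{-1}$,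
$$\prod_{j\notin I}(\epsilon s_j)^g\,G(\epsilon u;1/(\epsilon s))=\epsilon^{mg}\prod_{j\notin I} s_j^g\cdot\epsilon^{-mg}G(\epsilon^2u;1/s)=\prod_{j\notin I} s_j^g\,G(\epsilon^2u;1/s).$$
Let $L(z,u,\omega')$ be the leading coefficient of $G$ along $\{\omega_i \text{ equal},\ i\in I\}$ as in Step 1 of Lemma 1 (now with $|I|=m$, exponent $m_m$). Translations belong to $SL_2$, so $L(z,u,\omega')=L(0,u,\omega'-z)$, and hence $L(0,u,\omega')\not\equiv0$. Therefore for generic $u,s$ the $\epsilon$-order of the last expression is exactly $2m_m$, and this is the multiplicity at the point. By Lemma 1 with $j=m\le D-1$, $y\le2m_m\le\frac{m(m-1)}{2m-1}g$. $\square$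

**Lemma 3.** If $G\ne0$ is an $S_D$-invariant form of degree $g$ with order $\ge y$ along all $Z_I$, then $y\le\rho_0g$.

*Proof.* We must remove the $SL_2$-invariance. The idea is to package a whole $SL_2$-representation of such forms into a binary form and take an invariant of it.

**Step 1: a covariant.** Let $W$ be the space of all $S_D$-invariant forms of degree $g$ with order $\ge y$ along all $Z_I$. The $Z_I$ are $SL_2$-stable, so $W$ is a non-zero finite-dimensional rational representation of $SL_2$. It contains an irreducible $W'\cong k[X_0,X_1]_r$, which is self-dual. Take a basis $w_0,\dots,w_r$ of $W'$ and let $q_0,\dots,q_r\in k[X_0,X_1]_r$ correspond to the dual basis under $W'^*\cong k[X_0,X_1]_r$. Then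
$$F(P_1,\dots,P_D;X)=\sum_iw_i(P)q_i(X)\ne0,\qquad F(\gamma P;\gamma X)=F(P;X)\quad(\gamma\in SL_2),$$
and all $X$-coefficients of $F$ lie in $W$. If $r=0$, $W'$ is spanned by an $SL_2$-invariant form and Lemma 2 applies. Let $r\ge1$.

**Step 2: Case A, some homogeneous $SL_2$-invariant $\mathrm{Inv}$ of degree $M\ge1$ of binary forms of degree $r$ has $\mathrm{Inv}(F(P;\cdot))\not\equiv0$.** Since $F(\gamma P;\cdot)=F(P;\gamma^{-1}\cdot)$, the form $\mathrm{Inv}(F(P;\cdot))$ is $SL_2$-invariant. It is $S_D$-invariant of degree $Mg$ and, as a degree-$M$ polynomial in elements of $W$, has order $\ge My$ along all $Z_I$. Lemma 2 gives $My\le\rho_0Mg$.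

**Step 3: Case B, all such invariants vanish on $F(P;\cdot)$; this is impossible.** Let $\Omega$ be an algebraic closure of $k(x_i,y_i)_i$. An invariant over $\Omega$, expanded along a $k$-basis of $\Omega$, has coefficients that are $SL_2(k)$-invariant polynomials over $k$; so the invariants over $\Omega$ are spanned by those over $k$, and they too vanish on $F(P;\cdot)$. Recall *Hilbert's criterion*: a non-zero binary form of degree $r$ on which all homogeneous invariants of positive degree vanish has a root of multiplicity $>r/2$. (For $r=2$: discriminant zero means a double root.) So $F(P;\cdot)$ has a root of multiplicity $e>r/2$ over $\Omega$. There is only one, so it is fixed by the Galois group and, in characteristic $0$, rational over $k(x_i,y_i)_i$. It is the root of $T=T_1X_0-T_0X_1$ with coprime $T_0,T_1\in k[x_i,y_i]$, and $T$ is unique up to $k^*$.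

Now $T(P;X)^e$ divides $F(P;X)$. Replacing $P,X$ by $\gamma P,\gamma X$, the form $T(\gamma P;\gamma X)^e$ divides $F(\gamma P;\gamma X)=F(P;X)$; its $X$-coefficients are again coprime, so by uniqueness $T(\gamma P;\gamma X)=\chi(\gamma)T(P;X)$ with $\chi(\gamma)\in k^*$. Clearly $\chi$ is a homomorphism, and $SL_2(k)$ is perfect, so $\chi=1$. Scaling a pair $P_i$ by $\lambda\in k^*$ multiplies $F$ by $\lambda^g$, hence multiplies $T$ by a constant; comparing the components of $T$ of different degrees in $P_i$ for infinitely many $\lambda$, we see that $T$ is homogeneous in $P_i$. Permuting the pairs leaves $F$ unchanged and so changes $T$ by a constant; hence the degree $g_T$ is the same for all pairs. Finally apply $-1\in SL_2$: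
$$T(P;X)=T(-P;-X)=(-1)^{Dg_T+1}T(P;X)=-T(P;X),$$
since $D$ is even. This contradicts $T\ne0$. $\square$

**The finite set.** The surfaces $Z_I$ must be replaced by finitely many points. Fix $r\ge1$ and distinct integers $a_1,\dots,a_r,b_1,\dots,b_r$. Let $\mathcal Z\subset V$ be the finite $S_D$-stable set of points with coordinates $a_i$ on $I$ and $b_j$ on $I^c$ (all $|I|=m$ and $1\le i,j\le r$). On each $Z_I$ it contains an $r\times r$ grid.

**Proposition 4.** If a form $G\ne0$ of degree $g$ has multiplicity $\ge y$ at every point of $\mathcal Z$, then $y\le\tau_rg$, where $\tau_r=\rho_0+\frac{2m}r$.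

*Proof.* **Step 1: symmetrize.** Replacing $G$ by $\prod_{\pi\in S_D}\pi^*G$ and $g,y$ by $D!\,g,D!\,y$, we may assume that $G$ is $S_D$-invariant. Let $y_0$ be its order along $Z_I$, which is independent of $I$. By Lemma 3, $y_0\le\rho_0g$. If $\mu:=y-y_0\le0$ we are done; let $\mu>0$.

**Step 2: restrict the leading part to $Z_I$.** Fix $I$, $i_0\in I$, $j_0\notin I$, and use the coordinates $\alpha=\omega_{i_0}$, $\beta=\omega_{j_0}$, $u_i=\omega_i-\alpha$ $(i\in I\setminus\{i_0\})$, $v_j=\omega_j-\beta$ $(j\notin I,\ j\ne j_0)$. Then $G=\sum_\vartheta c_\vartheta(\alpha,\beta)(u,v)^\vartheta$, and some $c=c_\vartheta\ne0$ has $|\vartheta|=y_0$. The polynomial $c$ has degree $\le mg$ in $\alpha$ and in $\beta$. At the point $\alpha=a_i,\beta=b_j,u=v=0$ the form $G$ has multiplicity $\ge y$, so $c$ vanishes to order $\ge y-y_0=\mu$ at all $(a_i,b_j)$.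

**Step 3: a polynomial in two variables on a grid.** Write $c=\prod_i(\alpha-a_i)^{c_i}c'$ with maximal $c_i$. As $\sum c_i\le mg$, some $c_i\le mg/r$. For this $i$, $c'$ has multiplicity $\ge\mu-c_i$ at each $(a_i,b_j)$, so $c'(a_i,\beta)\not\equiv0$, of degree $\le mg$, vanishes to order $\ge\mu-c_i$ at $b_1,\dots,b_r$. Thus $r(\mu-c_i)\le mg$, so $r\mu\le2mg$ and $y=y_0+\mu\le\rho_0g+\frac{2m}rg$. $\square$

## 5. An $S_D$-stable curve through $\mathcal Z$ from duality of cones

**Recollections.** Let $Y$ be a projective variety over an algebraically closed field of characteristic $0$. A class in $N^1(Y)_{\mathbb R}$ is **pseudo-effective** if it lies in the closure of the cone generated by effective Cartier divisors. The big classes form the interior of this cone; a pseudo-effective class plus a big one is big; the pull-back of an ample class under a birational morphism is nef and big; a big $\mathbb Q$-divisor has a multiple with a non-zero section.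

*Example.* On the blow-up of $\mathbb P^2$ at a point, with $\mathsf H$ the pull-back of a line and $E$ the exceptional curve, $\mathsf H-\theta E$ $(\theta\ge0)$ is pseudo-effective exactly for $\theta\le1$. For $\theta\le1$ it is $(\mathsf H-E)+(1-\theta)E$, a sum of effective classes. For $\theta>1$, the strict transform $\ell$ of a general line through the point meets every effective divisor non-negatively, because it moves, while $(\mathsf H-\theta E)\cdot\ell=1-\theta<0$. So a class that is not pseudo-effective is detected by a moving curve.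

The last phenomenon is general. By the theorem of Boucksom–Demailly–Păun–Peternell (Lazarsfeld, *Positivity in Algebraic Geometry II*, Thm 11.4.19), for a smooth complex projective variety $Q_1$ of dimension $D$ the pseudo-effective cone is dual to the closed cone generated by the classes $\mu_{1*}(\mathsf a_1\cdots\mathsf a_{D-1})$ with $\mu_1:Q'\to Q_1$ projective birational and $\mathsf a_i$ ample real classes on $Q'$.

**Proposition 5.** Let $\theta>\rho_0$ be rational. For suitable $r$ (and $a_i,b_j$ as above) there is a smooth projective irreducible curve $\tilde B$ over $\overline{\mathbb Q}$ with a faithful $S_D$-action and pairwise distinct non-constant functions $\xi_1,\dots,\xi_D:\tilde B\to\mathbb P^1$ of the same degree $h_0\ge1$ with $\xi_i\circ\pi=\xi_{\pi^{-1}(i)}$ $(\pi\in S_D)$, such that, with $\mathcal S=\{b\in\tilde B:(\xi_i(b))_i\in\mathcal Z\}$ and $\kappa_b=\min_i\mathrm{ord}_b(\xi_i-\xi_i(b))$ for $b\in\mathcal S$,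
$$\sum_{b\in\mathcal S}\kappa_b>\frac D\theta h_0.$$

*Proof.* Choose $r$ with $\tau_r<\theta$. Let $\mathrm{bl}:Y\to V$ be the blow-up of $\mathcal Z$, $E=\sum_{z\in\mathcal Z}E_z$ the exceptional divisor, $\mathsf H=\mathrm{bl}^*\mathcal O(1,\dots,1)$. All this is defined over $\overline{\mathbb Q}$ and $S_D$-equivariant.

**Step 1: $\mathsf H-\theta E$ is not pseudo-effective over $\mathbb C$.** This is Proposition 4 in geometric language. Suppose it is pseudo-effective, and take a rational $\theta'\in(\tau_r,\theta)$. Then
$$\mathsf H-\theta'E=\tfrac{\theta'}\theta(\mathsf H-\theta E)+\big(1-\tfrac{\theta'}\theta\big)\mathsf H$$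
is pseudo-effective plus nef and big, hence big. So for some $M\ge1$ with $M\theta'\in\mathbb Z$ the class $M(\mathsf H-\theta'E)$ has a non-zero section. This is a form of degree $M$ with multiplicity $\ge M\theta'$ at every point of $\mathcal Z$, which contradicts Proposition 4 with $k=\mathbb C$, since $\theta'>\tau_r$.

**Step 2: descend to the quotient by $S_D$.** We need a curve that is both $S_D$-stable and irreducible. A curve found on $Y$ by duality need not be stable, and the union of its translates need not be irreducible. So we look for a curve on the quotient and take its preimage.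

Let $q:Y\to Q=Y/S_D$, a projective normal variety, with the induced $\eta:Q\to V/S_D=\mathbb P^D$. The quotient map $V\to\mathbb P^D$ is given by the coefficients of $\prod_i(y_iT+x_iU)$, so $q^*\eta^*\mathcal O(1)=\mathsf H$.

The divisor $E$ also descends, up to the factor $D!$. An orbit is a finite set, so it lies in an affine open subset of the projective variety $Y$; intersecting translates, in an $S_D$-stable affine open $U$. The Picard group of a semilocal ring is trivial, so $E$ is principal on a smaller open $U'\subset U$ containing the orbit. Choose $\varphi\in\mathcal O(U)$ vanishing on $U\setminus U'$ but at no point of the orbit; the open set where $\prod_\pi\pi^*\varphi\ne0$ is $S_D$-stable, affine, contains the orbit and is contained in $U'$. If $f$ is an equation of $E$ there, then $\prod_\pi\pi^*f$ is an invariant equation of $D!\,E$, since $E$ is $S_D$-stable; two invariant equations differ by an invariant unit. So we get a Cartier divisor $E_Q$ on $Q$ with $q^*E_Q=D!\,E$. Put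
$$\mathcal L=D!\,\eta^*\mathcal O(1)-\theta E_Q,\qquad\text{so that}\qquad q^*\mathcal L=D!(\mathsf H-\theta E).$$

**Step 3: on a resolution $a:Q_1\to Q$ over $\mathbb C$, $a^*\mathcal L$ is not pseudo-effective.** The duality theorem as quoted is for smooth varieties, hence $Q_1$. Let $c:Y_1\to Q_1$ be the normalization of $Q_1$ in $\mathbb C(Y)$, a finite surjective morphism. As $Y$ is normal and finite over $Q$, it is the normalization of $Q$ in $\mathbb C(Y)$. Locally, if $\mathrm{Spec}\,R_1\subset Q_1$ maps into $\mathrm{Spec}\,R\subset Q$, the integral closure of $R$ in $\mathbb C(Y)$ is contained in that of $R_1$; so there is a birational morphism $b:Y_1\to Y$ with $qb=ac$.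

Suppose $a^*\mathcal L$ is pseudo-effective. Effective divisors pull back to effective divisors under the surjective $c$, so $c^*a^*\mathcal L=b^*q^*\mathcal L=D!\,b^*(\mathsf H-\theta E)$ is pseudo-effective. Let $A$ be ample on $Y$ and $\varepsilon>0$ rational. Then $b^*A$ is big, so $b^*(\mathsf H-\theta E+\varepsilon A)$ is big. Since $Y$ is normal, $b_*\mathcal O_{Y_1}=\mathcal O_Y$, so by the projection formula the multiples of $\mathsf H-\theta E+\varepsilon A$ have the same sections as their pull-backs. Hence $\mathsf H-\theta E+\varepsilon A$ is big. Letting $\varepsilon\to0$, $\mathsf H-\theta E$ is pseudo-effective, contradicting Step 1.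

**Step 4: a movable curve class on the quotient.** By the duality theorem there are a projective birational $\mu_1:Q'\to Q_1$ and ample real classes with $\mu_1^*a^*\mathcal L\cdot\mathsf a_1\cdots\mathsf a_{D-1}<0$. Ampleness and this inequality are open conditions, so we may take the $\mathsf a_i$ rational; after scaling we get very ample $A_i$ on $Q'$ with, for the birational $\mu=a\mu_1:Q'\to Q$,
$$\mu^*\mathcal L\cdot A_1\cdots A_{D-1}<0.\tag{2}$$

**Step 5: descent from $\mathbb C$ to $\overline{\mathbb Q}$.** The curve must be defined over a number field, while duality gave complex data. The data $(Q',\mu,A_i)$ are defined over a finitely generated extension of $\overline{\mathbb Q}$, so they spread out to a projective morphism $\mathcal Q'\to T$ over an integral $\overline{\mathbb Q}$-variety $T$, a $T$-morphism $\mathcal Q'\to Q\times T$ and line bundles $\mathcal A_i$ on $\mathcal Q'$. After shrinking $T$ the following hold.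

* $\mathcal Q'\to T$ is flat with integral geometric fibres: geometric integrality of fibres is an open condition for flat proper morphisms, and the generic fibre becomes the integral variety $Q'$ over $\mathbb C$.
* The $\mathcal A_i$ are very ample over $T$, since they are so at the generic point.
* $\mathcal Q'\to Q\times T$ is an isomorphism over an open $W\subset Q\times T$ which meets every $Q\times\{t\}$, since it is birational over the generic point. So each $\mathcal Q'_t\to Q$ is birational.

The intersection number (2) is constant in this flat family. Take $t\in T(\overline{\mathbb Q})$ and rename: we may assume $Q',\mu,A_i$ are defined over $\overline{\mathbb Q}$. From now on we work over $\overline{\mathbb Q}$.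

**Step 6: an irreducible preimage.** Let $\rho:Y'\to Q'$ be the normalization of $Q'$ in $\overline{\mathbb Q}(Y)$. It is finite of degree $D!$, and $S_D$ acts on $Y'$ over $Q'$. As in Step 3 there is an equivariant birational $\nu:Y'\to Y$ with $q\nu=\mu\rho$. Let $D_i\in|A_i|$ be general and $B'=\bigcap_i\rho^{-1}(D_i)$.

Each $\rho^*A_i$ defines a finite morphism from $Y'$ to a projective space. Bertini's theorem in characteristic $0$ (Jouanolou, *Théorèmes de Bertini et applications*, Thm 6.3) says that the preimage of a general hyperplane in an integral variety is reduced, and irreducible if the image has dimension $\ge2$. Apply it successively to integral varieties of dimension $D,D-1,\dots,2$; the maps are finite, so the images have these dimensions. Hence $B'$ is an integral curve, of class $\rho^*A_1\cdots\rho^*A_{D-1}$. Being a preimage from $Q'$, it is $S_D$-stable.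

If $\Xi\subsetneq Y'$ is closed, then $\dim\rho(\Xi)\le D-1$, so $\rho(\Xi)$ meets a general $D_1\cap\dots\cap D_{D-1}$ in a finite set, and $B'\not\subset\Xi$. Thus $B'$ is not contained in $\nu^{-1}(E)$, nor in the preimage of any $\{\omega_i=\omega_j\}$.

**Step 7: read off the inequality.** By the projection formula and (2),
$$D!\,\nu^*(\mathsf H-\theta E)\cdot B'=\rho^*\mu^*\mathcal L\cdot\rho^*A_1\cdots\rho^*A_{D-1}=D!\,(\mu^*\mathcal L\cdot A_1\cdots A_{D-1})<0.\tag{3}$$
Let $\tilde B$ be the normalization of $B'$ with its induced $S_D$-action, and $\xi_i$ the $i$-th coordinate of $\tilde B\to Y\to V$. This map is equivariant, so $\xi_i\circ\pi=\xi_{\pi^{-1}(i)}$. The $\xi_i$ are pairwise distinct by Step 6, so the action is faithful. By symmetry all $\deg\xi_i$ equal one number $h_0\ge0$ (with $0$ for constants), and $\mathsf H\cdot B'=\sum_i\deg\xi_i=Dh_0$. The pull-back $E_{\tilde B}$ of $E$ to $\tilde B$ is an effective divisor, and (3) says $Dh_0<\theta\deg E_{\tilde B}$.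

If $\tilde B\to V$ were constant, its image would not be a point of $\mathcal Z$ (as $B'\not\subset\nu^{-1}(E)$), so $E_{\tilde B}=0$, $h_0=0$ and $0<0$. So it is not constant; some $\xi_i$ is non-constant, hence all are, and $h_0\ge1$.

Finally, $\mathfrak m_z\mathcal O_Y=\mathcal O_Y(-E_z)$ near $E_z$, and $\mathfrak m_z$ is generated by the $\omega_i-z_i$. Pulling back to $\tilde B$, the multiplicity of $E_{\tilde B}$ at $b\in\mathcal S$ is $\min_i\mathrm{ord}_b(\xi_i-\xi_i(b))=\kappa_b$. So $E_{\tilde B}=\sum_{b\in\mathcal S}\kappa_bb$ and $Dh_0<\theta\sum_{b\in\mathcal S}\kappa_b$. $\square$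

## 6. Specialization at primes: proof of Theorem 1

Let $n,\delta,\Delta,D=2m$ be as in Theorem 1.

**Step 1: fix the curve.** Since $D-2<\frac{n+1}\delta$, Section 3 gives $\frac D{\rho_0}=4\big(1+\frac1{D-2}\big)>4\big(1+\frac\delta{n+1}\big)$. Choose a rational $\theta>\rho_0$ with $\frac D\theta>4\big(1+\frac\delta{n+1}\big)$ and take $\tilde B,\xi_i,\mathcal S,\kappa_b$ from Proposition 5. The divisor $\mathcal D=\sum_{b\in\mathcal S}\kappa_bb$ is $S_D$-invariant, because $\mathcal Z$ is $S_D$-stable, and
$$\deg\mathcal D>4\Big(1+\frac\delta{n+1}\Big)h_0.\tag{4}$$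
Let $B=\tilde B/S_D$, let $t$ be a non-constant function on $B$ vanishing at the images of all $b\in\mathcal S$ (it exists by Riemann–Roch), $\tilde t$ its pull-back to $\tilde B$, $R=\deg\tilde t$. Let $F$ be a number field over which $\tilde B,B,\xi_i,t$, the $S_D$-action and all $b\in\mathcal S$ are defined.

**Step 2: choose points whose Galois action is the full $S_D$.** Recall that thin subsets of a number field are the exceptional sets in Hilbert's irreducibility theorem. For instance, the $t_0\in\mathbb Q$ for which $T^2-t_0$ is reducible form the thin set of squares, which contains about $M^{1/2}$ integers of absolute value $\le M$. The set of $t_0\in F$ for which the fibre $\tilde t^{-1}(t_0)$ is not integral over $F$ is thin in $F$, and its intersection with $\mathbb Q$ is thin in $\mathbb Q$ (Serre, *Lectures on the Mordell–Weil Theorem*, §9.2, §9.5). By S. D. Cohen's theorem (ibid. §13.1) a thin subset of $\mathbb Q$ contains only $O(M^{1/2}\log M)$ integers of absolute value $\le M$. There are more primes than that, so for infinitely many primes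 $p$ the fibre $\tilde t^{-1}(p)$ consists of $R$ geometric points permuted transitively by $G_F$. We consider only such $p$, sufficiently large.

Fix $y\in\tilde t^{-1}(p)$, let $\beta\in B$ be its image and $K=F(\beta)$. As $K\subset F(y)$, $[K:\mathbb Q]\le R_0:=R[F:\mathbb Q]$. For $\sigma\in G_F$ we have $\sigma\in G_K\iff\sigma\beta=\beta\iff\sigma y\in S_Dy$. Given $\pi\in S_D$, the point $\pi y$ lies in $\tilde t^{-1}(p)$, so some $\sigma\in G_F$ has $\sigma y=\pi y$, and then $\sigma\in G_K$ and
$$\sigma(\xi_i(y))=\xi_i(\sigma y)=\xi_i(\pi y)=\xi_{\pi^{-1}(i)}(y).$$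
So $G_K$ acts on the family $(\xi_1(y),\dots,\xi_D(y))$ through the full group $S_D$. Fibres over different $p$ are disjoint, so for large $p$ the point $y$ and its conjugates avoid any given finite subset of $\tilde B$; in particular the $\xi_i(y)$ are finite and distinct.

**Step 3: Weil functions.** These measure closeness of $y$ to $\mathcal D$ at each absolute value. Let $\mathcal M$ be the set of absolute values on $\overline{\mathbb Q}$ extending the standard ones of $\mathbb Q$. Write $O_F(1)$ for a function of $(P,w)$ bounded in absolute value by some $\gamma(w|_F)$, with $\gamma\ge0$ zero at all but finitely many places of $F$. For a divisor $\mathcal E$ on $\tilde B$ over $F$ there is a Weil function $\lambda_{\mathcal E}(P,w)$, for $P\in\tilde B(\overline{\mathbb Q})\setminus\mathrm{supp}\,\mathcal E$ and $w\in\mathcal M$. For base-point-free $\mathcal E$ one may take $\log\max_i|f_i(P)|_w$ outside a finite set, with $f_i\in F(\tilde B)$ generating $\mathcal O(\mathcal E)$; in general one takes differences.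

*Example.* On $\mathbb P^1$, for the divisor $(0)$, the functions $1,1/\omega$ give $\lambda(P,w)=\log\max(1,|\omega(P)|_w^{-1})$, which is large when $P$ is $w$-close to $0$.

Since $|f(\sigma P)|_w=|\sigma(f(P))|_w$ for $f\in F(\tilde B)$, these functions satisfy $\lambda_{\mathcal E}(\sigma P,w)=\lambda_{\mathcal E}(P,w\circ\sigma)$ for $\sigma\in G_F$. The following is standard (Lang, *Fundamentals of Diophantine Geometry*, Ch. 10):

* additivity in $\mathcal E$ up to $O_F(1)$, and $\lambda_{\mathrm{div}f}(P,w)=-\log|f(P)|_w+O_F(1)$;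
* $\lambda_{\mathcal E}\ge-O_F(1)$ if $\mathcal E\ge0$, and $\min(\lambda_{\mathcal E},\lambda_{\mathcal E'})\le O_F(1)$ if $\mathcal E,\mathcal E'\ge0$ are disjoint;
* $\lambda_{\mathcal E}(\pi P,w)=\lambda_{\pi^*\mathcal E}(P,w)+O_F(1)$ for $\pi\in S_D$, and $\lambda_{(f)_0}(P,w)=\log\max(1,|f(P)|_w^{-1})+O_F(1)$ for non-constant $f\in F(\tilde B)$ with zero divisor $(f)_0$;
* $h_{\mathcal E}(P)=\sum_u\frac{[L_u:\mathbb Q_u]}{[L:\mathbb Q]}\lambda_{\mathcal E}(P,u)+O(1)$ for any number field $L\supset F(P)$, the sum over the places $u$ of $L$, with $O(1)$ independent of $P,L$.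

We use only finitely many divisors and functions, so *for $p$ large all $O_F(1)$-terms at $w\mid p$ are $0$.*

**Step 4: what happens at $w\mid p$.** Put $\lambda_{\mathcal D}=\sum_{b\in\mathcal S}\kappa_b\lambda_b$. For $p$ large and $w\mid p$ three facts hold.

(i) $\lambda_b(y,w)\ge0$, and $\min(\lambda_b,\lambda_{b'})(y,w)=0$ for $b\ne b'$ in $\mathcal S$. So if $\lambda_{\mathcal D}(y,w)>0$, there is exactly one $b\in\mathcal S$ with $\lambda_b(y,w)>0$, and $\lambda_{\mathcal D}(y,w)=\kappa_b\lambda_b(y,w)$.

(ii) In that case $|\xi_i(y)-\xi_i(b)|_w\le e^{-\lambda_{\mathcal D}(y,w)}$ for all $i$. Indeed $\mathrm{div}(\xi_i-\xi_i(b))=\kappa_bb+E'-P$ with $E'\ge0$ and $P$ the polar divisor of $\xi_i$; and $b\notin\mathrm{supp}\,P$ since $\xi_i(b)$ is an integer. Here $\lambda_{E'}(y,w)\ge0$, and $\lambda_P(y,w)\le0$ because $b$ and $P$ are disjoint and $\lambda_b(y,w)>0$. So $-\log|\xi_i(y)-\xi_i(b)|_w\ge\kappa_b\lambda_b(y,w)$.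

(iii) $\lambda_{\mathcal D}(\pi y,w)=\lambda_{\mathcal D}(y,w)$ for $\pi\in S_D$, as $\pi^*\mathcal D=\mathcal D$.

**Step 5: the whole height $h_{\mathcal D}(y)$ comes from $p$.** For each place $v\mid p$ of $K$ let $w_v\in\mathcal M$ be the absolute value with $|\cdot|_v=|\cdot|_{w_v}^{\varepsilon_v}$ on $\overline{\mathbb Q}$. The places of $L=F(y)\supset K$ above $v$ all come from $w_v\circ\sigma$, $\sigma\in G_K$, and
$$\lambda_{\mathcal D}(y,w_v\circ\sigma)=\lambda_{\mathcal D}(\sigma y,w_v)=\lambda_{\mathcal D}(y,w_v)$$
by (iii), since $\sigma y\in S_Dy$. As $\sum_{u\mid v}[L_u:K_v]=[L:K]$, the places above $p$ contribute $\sum_{v\mid p}\varepsilon_v\lambda_{\mathcal D}(y,w_v)$ to $h_{\mathcal D}(y)$. For $w\nmid p$ put $\kappa_{\max}=\max\kappa_b$. As $\tilde t$ vanishes on $\mathcal S$, $\mathcal D\le\kappa_{\max}(\tilde t)_0$; and $|\tilde t(y)|_w=|p|_w\ge1$. Hence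
$$\lambda_{\mathcal D}(y,w)\le\kappa_{\max}\log\max(1,|p|_w^{-1})+O_F(1)=O_F(1).$$
This is why $t$ was chosen to vanish on $\mathcal S$. Summing over the places, with $O(1)$ independent of $p$,
$$\sum_{v\mid p}\varepsilon_v\lambda_{\mathcal D}(y,w_v)\ge h_{\mathcal D}(y)-O(1).\tag{5}$$

**Step 6: comparison of heights.** We have $h_{(\tilde t)_\infty}(y)=h(1:p)+O(1)=\log p+O(1)$, $\deg(\tilde t)_\infty=R$, $h(\xi_1(y))=h_{(\xi_1)_\infty}(y)+O(1)$ and $\deg(\xi_1)_\infty=h_0$. A divisor of positive degree on a curve has height bounded below. Apply this to (a multiple of) $\mathcal D-c\,(\tilde t)_\infty$ with rational $c<\deg\mathcal D/R$, and to $\pm\big((\xi_1)_\infty-c'(\tilde t)_\infty\big)$ with rational $c'$ slightly below, respectively above, $h_0/R$. For every $\varepsilon>0$ this gives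
$$h_{\mathcal D}(y)\ge\Big(\frac{\deg\mathcal D}R-\varepsilon\Big)\log p-O_\varepsilon(1),\qquad\Big|h(\xi_1(y))-\frac{h_0}R\log p\Big|\le\varepsilon\log p+O_\varepsilon(1).\tag{6}$$

**Step 7: the set $S$ and the clusters.** Let $S=\{v\mid p:\lambda_{\mathcal D}(y,w_v)>0\}$. By (5), (6) it is non-empty for large $p$, and $|S|\le[K:\mathbb Q]\le R_0$. By the pigeonhole principle keep infinitely many $p$ with $|S|=s$ constant. For $v\in S$ let $b$ be as in (i) for $w=w_v$. Its image in $V$ lies in $\mathcal Z$, so all $\xi_i(b)$ lie in $\{a^{(v)},b^{(v)}\}$ with distinct integers $a^{(v)},b^{(v)}$ from a fixed finite set. Put $q_v(\omega)=(\omega-a^{(v)})(\omega-b^{(v)})$. By (ii) each $\xi_i(y)$ is $w_v$-close to an integer, so it is $w_v$-integral; one factor of $q_v(\xi_i(y))$ is at most $e^{-\lambda_{\mathcal D}(y,w_v)}$ and the other at most $1$: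
$$|\xi_i(y)|_{w_v}\le1,\qquad|q_v(\xi_i(y))|_{w_v}\le e^{-\lambda_{\mathcal D}(y,w_v)}\qquad(1\le i\le D,\ v\in S).\tag{7}$$

**Step 8: the forms on $\mathbb P^n$.** We transport $q_v$ from $\mathbb P^1$ to $\mathbb P^n$ by symmetric functions. Let $\mathsf s:(\mathbb P^1)^n\to\mathbb P^n$ map $(X_l:Y_l)_l$ to the coefficients $(x_0:\dots:x_n)$ of $\prod_l(Y_lT+X_lU)=\sum_jx_jT^{n-j}U^j$. It is surjective, since binary forms factor. With $q_v(X,Y)$ the homogenization of $q_v$, write
$$\prod_{l=1}^n\big(Y_l^2T+q_v(X_l,Y_l)U\big)=\sum_{k=0}^n\varphi_kT^{n-k}U^k.$$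
For $Y_l=1$, $\varphi_k$ is a symmetric integral polynomial of degree $\le2$ in each $X_l$. Such a polynomial is an integral polynomial of total degree $\le2$ in the elementary symmetric polynomials $e_1,\dots,e_n$: if $X_1^{\mu_1}\cdots X_n^{\mu_n}$, $\mu_1\ge\dots\ge\mu_n$, is the lexicographically leading monomial, subtract the right multiple of $\prod_ie_i^{\mu_i-\mu_{i+1}}$ ($\mu_{n+1}=0$). This product has total degree $\mu_1\le2$ in the $e_i$ and degree $\mu_1\le2$ in each $X_l$, so we can iterate. Homogenizing, $\varphi_k=\phi_k^{(v)}(x_0,\dots,x_n)$ with an integral quadratic form $\phi_k^{(v)}$.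

The $\phi_k^{(v)}$, $0\le k\le n$, have no common zero on $\mathbb P^n$: $\mathsf s$ is surjective, and the product above is never the zero polynomial, because $q_v(X,Y)$ and $Y^2$ have no common zero. Put $f_k^{(v)}=(\phi_k^{(v)})^{\Delta/2}$, of degree $\Delta$. These forms belong to a finite set independent of $p$, and $N=n$, $X=\mathbb P^n$, $C=d=1$. So $H\le H_0$ with $H_0$ independent of $p$.

*Example.* For $n=1$: $\varphi_0=Y^2$ and $\varphi_1=q_v(X,Y)$. This is the choice made in Section 2.

**Step 9: the point, and inequality (1).** For $J\subset\{1,\dots,D\}$, $|J|=n$, let $x_J=\mathsf s((\xi_j(y):1)_{j\in J})=(1:e_1:\dots:e_n)$ with $e_k$ the elementary symmetric functions of the $\xi_j(y)$, $j\in J$. Let $x=x_{\{1,\dots,n\}}$. By Step 2 its $G_K$-conjugates are exactly all the $x_J$. For $v\in S$, (7) gives $\|x_J\|_v=1$, and $\phi_k^{(v)}(x_J)=e_k\big(q_v(\xi_j(y)):j\in J\big)$ gives $|\phi_k^{(v)}(x_J)|_v\le e^{-k\varepsilon_v\lambda_{\mathcal D}(y,w_v)}$. Since $|f_k^{(v)}|_v^{1/\Delta}=|\phi_k^{(v)}|_v^{1/2}$, and since $\lambda_{\mathcal D}(y,w_v)=0$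 for $v\mid p$, $v\notin S$, the left side of (1) is by (5), (6) at most
$$-\sum_{v\in S}\sum_{k=0}^n\frac k2\,\varepsilon_v\lambda_{\mathcal D}(y,w_v)\le-\frac{n(n+1)}4\Big[\Big(\frac{\deg\mathcal D}R-\varepsilon\Big)\log p-O_\varepsilon(1)\Big].$$
For the right side: the coordinates of $x$ are the coefficients of $\prod_{j\le n}(T+\xi_j(y)U)$. At non-archimedean absolute values Gauss's lemma gives $\max_k|e_k|=\prod_j\max(1,|\xi_j|)$. At archimedean ones $|e_k|\le2^n\prod_j\max(1,|\xi_j|)$, and the product (the Mahler measure) is at most $\sqrt{n+1}\max_k|e_k|\le2^n\max_k|e_k|$. Conjugates have equal heights, so $|h(x)-n\,h(\xi_1(y))|\le n\log2$. By (6), $h(x)\to\infty$ (as $h_0\ge1$) and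
$$(n+1+\delta)h(x)\le(n+1+\delta)\Big[n\Big(\frac{h_0}R+\varepsilon\Big)\log p+O_\varepsilon(1)\Big].$$
Multiplying (4) by $\frac{n(n+1)}4$ gives $\frac{n(n+1)}4\deg\mathcal D>(n+1+\delta)\,n\,h_0$. So for $\varepsilon$ small and then $p$ large, (1) holds.

**Step 10: every form over $K$ through $x$ has large degree.** Let $0\ne G\in K[x_0,\dots,x_n]$ be a form of degree $e$ with $G(x)=0$. Then $G(x_J)=0$ for all $J$. The polynomial $P=G(1,e_1,\dots,e_n)\in K[X_1,\dots,X_n]$ is non-zero, as $e_1,\dots,e_n$ are algebraically independent; it has degree $\le e$ in each variable and vanishes at all $n$-tuples of distinct elements of the $D$-element set $\{\xi_i(y)\}$. Suppose $e\le D-n$. For fixed distinct first $n-1$ entries, $P$ has $D-n+1>e$ zeros in $X_n$, so it vanishes identically in $X_n$. Thus the coefficients of $P$ as a polynomial in $X_n$ vanish at all $(n-1)$-tuples of distinct elements. For fixed distinct first $n-2$ entries they have $D-n+2>e$ zeros in $X_{n-1}$, and so on. We end with $P=0$, a contradiction. So $e\ge D-n+1$, and Theorem 1 is proved.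 $\blacksquare$

## 7. Non-existence of $B(n,d,\Delta)$, and linear forms on a Veronese variety

*Proof of Corollary 1, even $\Delta$.* Given $n$ and even $\Delta$, suppose $B$ exists. Choose $\delta<1$ with $\frac{n+1}\delta-n+1>B(n,1,\Delta)$, and let $A_1',A_3'$ be the quantities belonging to $B$. Along the sequence of Theorem 1 the arguments $(n,\delta,1,\Delta,s,1)$ of $A_3'$ are constant, so $|A_3'|H_0$ is a fixed number, while $h(x)$ is unbounded and $0<H\le H_0$. So some $x$ of the sequence has $h(x)\ge A_3'H$. It must lie on one of the corresponding $G_i\ne0$ over $K$, with $\deg G_i\le B(n,1,\Delta)$. But Theorem 1 gives $\deg G_i\ge\frac{n+1}\delta-n+1>B(n,1,\Delta)$, a contradiction. (As $N=n$ and $[K:\mathbb Q]\le R_0$, the argument works even if $A_1',A_3'$ may depend on $N$ and $[K:\mathbb Q]$: pass to a subsequence with $[K:\mathbb Q]$ constant.) $\square$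

*Proof of Corollary 1, $\Delta=1$.* The point is that quadratic forms become linear on a Veronese variety. Take $\Delta=2$ in Theorem 1 and compose with the Veronese embedding $v_2$ given by all monomials of degree $2$. The $f_k^{(v)}$ become linear forms with integer coefficients on $X=v_2(\mathbb P^n)$, of degree $d=2^n$; they still have no common zero on $X$, and $H$ stays bounded, since $X$ is fixed. We have $\|v_2(x)\|_v=\|x\|_v^2$ and $h(v_2(x))=2h(x)$, so each factor in (1) is squared and both sides of (1) are multiplied by $2$: (1) holds for $v_2(x)$. A form of degree $e$ over $K$ not vanishing identically on $X$ restricts to a non-zero form of degree $2e$ on $\mathbb P^n$, so if it vanishes at $v_2(x)$, then $2e\ge D-n+1$. As $D\to\infty$ when $\delta\to0$, the argument above shows that $B(n,2^n,1)$ does not exist. $\square$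

## 8. Pairs of conjugates on $\mathbb P^1$: proof of Theorem 2

We turn to the upper bound on $\mathbb P^1$. The method is the discriminant count of Section 2, made quantitative: clusters force many close pairs of conjugates, and the product formula limits them.

Let $x\in\mathbb P^1(\overline{\mathbb Q})$ satisfy (1), with a coordinate vector over $K(x)$, conjugate vectors $x_1,\dots,x_D$ over $K$, $D=[K(x):K]$. If $D\le\Delta$ there is nothing to prove (for $\Delta=2$ note $2\le2+2\lfloor1/\delta\rfloor$), so let $D>\Delta$. Below $c,c_1,\dots$ are positive constants depending only on $\Delta,C$ (and $s$ for $c_5$); $c$ may change from line to line. Since $h(X)\ge0$, $H\ge\log2$, so bounded quantities are $\le cH$.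

**Distances.** Put $x\wedge z=x_0z_1-x_1z_0$ and $\mathrm{dist}_v(x,z)=\frac{|x\wedge z|_v}{\|x\|_v\|z\|_v}$. This is $\le1$ for finite $v$ and $\le2^{\varepsilon_v}$ for archimedean $v$, where $\sum_{v\mid\infty}\varepsilon_v=1$; so it is always $\le2$. *Example:* for $x=(\xi,1)$, $z=(a,1)$ with $|\xi|_v,|a|_v\le1$ it is $|\xi-a|_v$. From $(x\wedge z)y=(y\wedge z)x+(x\wedge y)z$ (linear in $y$, and clear for $y=x$ and $y=z$) we get
$$\mathrm{dist}_v(x,z)\le2\max\big(\mathrm{dist}_v(x,y),\mathrm{dist}_v(y,z)\big).\tag{8}$$

**Liouville's inequality.** If $\gamma\in\overline{\mathbb Q}^*$ and $[K(\gamma):K]\le M$, then $\big|\log|\gamma|_v\big|\le Mh(\gamma)$: the height formula in Section 1 gives $\log^+|\gamma|_v\le Mh(\gamma)$, and the same holds for $\gamma^{-1}$. Likewise $\log\|(1,f)\|_v\le C\,h(1,f)\le CH$ for the given forms.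

**Step 1: upper bound for pairs.** The element $\prod_{i\ne j}(x_i\wedge x_j)$ lies in $K^*$. By the product formula and $\sum_v\sum_i\log\|x_i\|_v=Dh(x)$,
$$\sum_v\sum_{i\ne j}-\log\mathrm{dist}_v(x_i,x_j)=\sum_v\sum_{i\ne j}\big(\log\|x_i\|_v+\log\|x_j\|_v\big)=2D(D-1)h(x).$$
The places outside $S$ contribute at least $-D(D-1)\log2$. So
$$\sum_{v\in S}\sum_{i\ne j}-\log\mathrm{dist}_v(x_i,x_j)\le2D(D-1)h(x)+D(D-1)\log2.\tag{9}$$

**Step 2: at each place only one of the two forms matters.** Fix $v\in S$; write $f_i=f_i^{(v)}$, $e_i=\deg f_i\le\Delta$ and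
$$g_i=-\log\max_\sigma\frac{|f_i(\sigma x)|_v^{1/e_i}}{\|\sigma x\|_v}\qquad(i=0,1).$$
This is finite, since $f_i$ cannot vanish at all $D>\Delta$ conjugates. As $f_0,f_1$ have no common zero, $\varrho:=\mathrm{Res}(f_0,f_1)\ne0$. Recall the identities $A_lf_0+B_lf_1=\varrho\,x_l^{e_0+e_1-1}$ $(l=0,1)$, where $A_l,B_l$ are forms of degrees $e_1-1,e_0-1$ whose coefficients are integral polynomials, depending only on $e_0,e_1$, in those of $f_0,f_1$. Hence for every vector $x$, $|A_l(x)|_v\le e^{cH}\|x\|_v^{e_1-1}$ and $|B_l(x)|_v\le e^{cH}\|x\|_v^{e_0-1}$. Also $[K(\varrho):K]\le C^2$ and $h(\varrho)\le cH$, so $|\varrho|_v\ge e^{-cH}$ by Liouville. Taking the larger of the two coordinates $x_l$,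
$$e^{-cH}\|x\|_v^{e_0+e_1-1}\le2e^{cH}\max\big(\|x\|_v^{e_1-1}|f_0(x)|_v,\ \|x\|_v^{e_0-1}|f_1(x)|_v\big),$$
so $\max_i|f_i(x)|_v/\|x\|_v^{e_i}\ge e^{-cH}$, and therefore $\min(g_0,g_1)\le c_1H$. Put $g_v=\max(g_0,g_1)$. Inequality (1) says $\sum_{v\in S}(g_0+g_1)\ge(2+\delta)h(x)$, so
$$\sum_{v\in S}g_v\ge(2+\delta)h(x)-sc_1H.\tag{10}$$

**Step 3: the conjugates are close to roots.** Fix $v\in S$, let $f$ be the form realizing $g=g_v$, $e=\deg f$, and factor $f=\kappa\prod_j(x\wedge\alpha_j)^{a_j}$ with pairwise distinct $\alpha_j=(\theta_j,1)$ or $(1,0)$, $\sum a_j=e\le\Delta$. Up to sign $\kappa$ is a coefficient of $f$, so $|\kappa|_v\ge e^{-CH}$. Also $h(\alpha_j)\le h(f)+e\log2\le cH$ and $[K(\alpha_j):K]\le C\Delta$, so $1\le\|\alpha_j\|_v\le e^{cH}$. For $j\ne k$, $\alpha_j\wedge\alpha_k\ne0$ has degree $\le(C\Delta)^2$ over $K$ and height $\le cH$, so $\mathrm{dist}_v(\alpha_j,\alpha_k)\ge e^{-cH}$. By the definition of $g$,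
$$\prod_j\mathrm{dist}_v(x_i,\alpha_j)^{a_j}=\frac{|f(x_i)|_v}{|\kappa|_v\|x_i\|_v^e\prod_j\|\alpha_j\|_v^{a_j}}\le e^{-eg+cH}\qquad(1\le i\le D).$$
Assign $x_i$ to a nearest root $\alpha_j$. For $k\ne j$, (8) gives $\mathrm{dist}_v(x_i,\alpha_k)\ge\frac12\mathrm{dist}_v(\alpha_j,\alpha_k)\ge e^{-cH}$. Hence $\mathrm{dist}_v(x_i,\alpha_j)\le\exp\big(-\frac e{a_j}g+c_2H\big)$.

**Step 4: lower bound for pairs.** By (8), two conjugates assigned to the same $\alpha_j$ have distance $\le2\exp\big(-\frac e{a_j}g+c_2H\big)$; all other pairs have distance $\le2$. Let $N_j$ be the number of conjugates assigned to $\alpha_j$, $\sum N_j=D$. We claim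
$$\sum_{i\ne i'}-\log\mathrm{dist}_v(x_i,x_{i'})\ge\nu_Dg-c_4D^2H\qquad\text{with }\nu_D=D^2-\Delta D\ge0.\tag{11}$$
If $g\ge0$, the left side is at least $g\sum_jN_j(N_j-1)\frac e{a_j}-c_4D^2H$. By Cauchy–Schwarz $\sum N_j^2/a_j\ge D^2/e$, and $\sum N_j/a_j\le D$, so $\sum_jN_j(N_j-1)\frac e{a_j}\ge D^2-eD\ge\nu_D$. If $g<0$, the left side is $\ge-D^2\log2\ge-c_4D^2H$ (with $c_4\ge1$), and $\nu_Dg\le0$.

*Refinement.* If $\Delta=2$ and $D$ is odd, (11) holds with $\nu_D=(D-1)^2$. For two simple roots the sum is $2(N_1^2+N_2^2)-2D$, and $N_1+N_2=D$ odd forces $N_1^2+N_2^2\ge\frac{D^2+1}2$, so the sum is $\ge D^2+1-2D$. Otherwise ($e=1$, or $e=2$ with a double root) it is $D(D-1)\ge(D-1)^2$. The case $g<0$ is as before.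

**Step 5: conclusion for general $\Delta$.** Sum (11) over $v\in S$, and use (9), (10) and $0\le\nu_D\le D^2$: $(2+\delta)\nu_Dh(x)\le2D(D-1)h(x)+c_5D^2H$. So if $h(x)\ge AH$,
$$(2+\delta)\nu_D\le2D(D-1)+\frac{c_5}AD^2.\tag{12}$$
With $\nu_D=D^2-\Delta D$, dividing by $D$ gives $D(\delta-c_5/A)\le(2+\delta)\Delta-2$. The integer $D_0=\big\lfloor\Delta+\frac{2\Delta-2}\delta\big\rfloor+1$ satisfies $\delta D_0>(2+\delta)\Delta-2$. Choose $A$, in terms of $\delta,\Delta,s,C$, with $\delta>c_5/A$ and $D_0(\delta-c_5/A)>(2+\delta)\Delta-2$. Then $D<D_0$, i.e. $D\le\Delta+\frac{2\Delta-2}\delta$.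

**Step 6: the case $\Delta=2$.** Now $D\le2+\frac2\delta$. If $D=2k$, then $k-1\le1/\delta$, so $D\le2+2\lfloor1/\delta\rfloor$. If $D=2k+1\ge3$, (12) with $\nu_D=(D-1)^2$, divided by $D-1$, gives $(2+\delta)(D-1)\le2D+\frac{c_5D^2}{A(D-1)}$. Only finitely many $D$, bounded in terms of $\delta$, are in question, so for $A$ large enough this forces $(2+\delta)(D-1)\le2D$, i.e. $(2+\delta)\,2k\le4k+2$, i.e. $k\le1/\delta$. So $D\le1+2\lfloor1/\delta\rfloor$. This proves the first claim of Theorem 2.

**Step 7: replacing $A_2$, and $B^*(\delta)$.** By the Known theorem the solutions with $h(x)\ge A_3H$ are among the zeros on $\mathbb P^1$ of $u\le A_1$ non-zero forms of degree $\le A_2$, hence number at most $A_1A_2$. Take as new $G_i$ the minimal forms over $K$ of the solutions with $h(x)\ge\max(A_3,A)H$; they have degree $[K(x):K]$, which is bounded by the first claim. This proves the second claim, and for $\Delta=2$ it gives $B^*(\delta)\le2+2\lfloor1/\delta\rfloor$.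

For the lower bound let $n=1$, $\Delta=2$, $0<\delta<1$. The $D$ of Theorem 1 is the even integer in $[\frac2\delta,\frac2\delta+2)$, so $D=2\lceil1/\delta\rceil$, and $D-n+1=D$. As in Section 7, for any admissible $A_1',A_3'$ some $x$ of Theorem 1 has $h(x)\ge A_3'H$, and every form over $K$ through it has degree at least $D$; so $B^*(\delta)\ge2\lceil1/\delta\rceil$. If $1/\delta\notin\mathbb Z$, then $2\lceil1/\delta\rceil=2+2\lfloor1/\delta\rfloor$ and the two bounds agree. If $1/\delta\in\mathbb Z$, they read $\frac2\delta\le B^*(\delta)\le\frac2\delta+2$. $\blacksquare$
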